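# Solvable subgroups and the square of the largest character degree

All groups are finite. For a group $G$ we write $b(G)$ for the largest degree of an irreducible complex character of $G$. For a set of primes $\pi$, a $\pi$-group is a group whose order has only prime divisors in $\pi$, and $\mathbf O_\pi(G)$ is the unique maximal normal $\pi$-subgroup of $G$.

## 1. The exponent 2 on small groups

How large can a solvable subgroup $H$ of $G$ be, measured by $b(G)$? Without a correction there is no bound: $C_2^k\times S_3$ has $b=2$ for every $k$, and its solvable subgroups are arbitrarily large. So fix a set of primes $\pi$, let $H$ be a solvable $\pi$-subgroup of the nonabelian group $G$, and measure only $|H\mathbf O_\pi(G)/\mathbf O_\pi(G)|$.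

For a single prime, Qian and Shi proved that a Sylow $p$-subgroup $P$ satisfies $|P/\mathbf O_p(G)|<b(G)^2$. So the first guess is
$$|H\mathbf O_\pi(G)/\mathbf O_\pi(G)|\le b(G)^2 .$$
Qian and Yang (2017) proved this with $b(G)^3$ in place of $b(G)^2$, with strict inequality. Zongshu Wu and Yong Yang (arXiv:2410.07556) proved it with the exponent $\mu=3\log_{504}(168)\approx2.4703$, and they conjectured that $b(G)^2$ is the optimal bound. Let us test the guess.

*The group $S_3$.* Here $b=2$, so the bound is $4$. If $\pi$ contains $2$ and not $3$, then $\mathbf O_\pi=1$ and $|H|\le2$. If $\pi$ contains $3$ and not $2$, every $\pi$-subgroup lies in $\mathbf O_\pi=C_3$. If $\pi\supseteq\{2,3\}$ then $\mathbf O_\pi=S_3$.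

*The group $S_4$.* Here $b=3$, so the bound is $9$. For $\pi=\{2\}$ we have $\mathbf O_2=V_4$ and the quotient has order at most $2$; for $\pi=\{3\}$ it has order at most $3$; for $\pi=\{2,3\}$ it is trivial.

*The Frobenius group $C_p\rtimes C_{p-1}$, $p\ge3$.* Here $b=p-1$. With $\pi$ the set of primes dividing $p-1$ we have $\mathbf O_\pi=1$, and the largest $H$ is $C_{p-1}$, with $p-1<(p-1)^2$.

*The group $A_5$.* Here $b=5$, so the bound is $25$. The largest solvable subgroup is $A_4$, of order $12$.

*The groups $PSL_2(q)$, $q=2^f\ge4$.* Here $b=q+1$. Take $H$ a Borel subgroup, of order $q(q-1)$, and $\pi$ the set of primes dividing $q(q-1)$. Since $\gcd(q+1,q(q-1))=1$, the simple group $G$ is not a $\pi$-group, so $\mathbf O_\pi(G)=1$. The ratio is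
$$\frac{|H|}{b(G)^2}=\frac{q(q-1)}{(q+1)^2},$$
which is $12/25$, $56/81$, $240/289$ for $q=4,8,16$, and $1047552/1050625$ for $q=1024$. It tends to $1$ as $f\to\infty$.

So the guess survives, but with no room: neither the exponent $2$ nor the constant $1$ can be lowered. The guess is in fact correct, and the inequality is always strict. The last example should be kept in mind, because it decides what kind of argument can work.

## 2. Theorems A and B and their corollaries

$\mathbf F(G)$ denotes the Fitting subgroup, the largest normal nilpotent subgroup.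

**Theorem A.** Let $G$ be a finite group and $1\ne H\le G$ solvable with $\gcd(|H|,|\mathbf F(G)|)=1$. Then $|H|<b(G)^2$.

**Theorem B.** Let $A$ be a finite solvable group acting faithfully on $N=S_1\times\dots\times S_n$, where $n\ge1$ and the $S_i$ are nonabelian simple. Then some $\psi\in\mathrm{Irr}(N)$ satisfies $\psi(1)^2\,|A:A_\psi|^2>|A|$.

**Corollary C (the conjecture, strict form).** If $G$ is nonabelian, $\pi$ is a set of primes and $H\le G$ is a solvable $\pi$-subgroup, then $|H\mathbf O_\pi(G)/\mathbf O_\pi(G)|<b(G)^2$.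

**Corollary D.** If $G$ has trivial solvable radical, every nontrivial solvable $H\le G$ satisfies $|H|<b(G)^2$.

**Sharpness.** The groups $PSL_2(2^f)$ of Section 1 show that in Corollary C neither the exponent $2$ nor the constant $1$ can be lowered.

We use two monotonicity facts. If $L\le G$ then $b(L)\le b(G)$: for $\varphi\in\mathrm{Irr}(L)$ and a constituent $\chi$ of $\varphi^G$, Frobenius reciprocity says that $\varphi$ is a constituent of $\chi_L$, so $\chi(1)\ge\varphi(1)$. And $b(G/M)\le b(G)$ for $M\trianglelefteq G$, by inflation.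

**Proof of Corollary C from Theorem A.** Let $\bar G=G/\mathbf O_\pi(G)$. Then $\mathbf O_\pi(\bar G)=1$. For $p\in\pi$ the Sylow $p$-subgroup of $\mathbf F(\bar G)$ is a normal $\pi$-subgroup of $\bar G$, so it is trivial; hence $\mathbf F(\bar G)$ has order prime to every $p\in\pi$. The image $\bar H$ of $H$ is a solvable $\pi$-group. If $\bar H=1$, then $1<b(G)^2$ because $G$ is nonabelian. Otherwise Theorem A applied to $\bar H\le\bar G$ gives $|\bar H|<b(\bar G)^2\le b(G)^2$. $\square$

**Proof of Corollary D.** The solvable radical contains $\mathbf F(G)$, so $\mathbf F(G)=1$ and Theorem A applies. $\square$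

It remains to prove Theorems A and B. We show first that B implies A.

## 3. Coprime orbits and the reduction of Theorem A to Theorem B

The tool is Clifford's theorem: if $M\trianglelefteq L$, $\mu\in\mathrm{Irr}(M)$ and $\chi\in\mathrm{Irr}(L)$ lies over $\mu$, then $\chi(1)$ is a multiple of $\mu(1)|L:L_\mu|$. So we look for a normal subgroup with a character whose degree times orbit length exceeds $|H|^{1/2}$.

The first candidate is $\mathbf F(G)$, on which $H$ acts coprimely. But $H$ need not act faithfully there: in a simple group $\mathbf F(G)=1$. So we use the generalized Fitting subgroup.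

**Definition.** The layer $E=\mathbf E(G)$ is the product of all quasisimple subnormal subgroups of $G$. With $F=\mathbf F(G)$, put $F^*=EF$.

We recall: $E$ is perfect and $E/Z(E)$ is a direct product of nonabelian simple groups (no factors if $E=1$); $[E,F]=1$; and $C_G(F^*)\le F^*$, so $C_G(F^*)=Z(F^*)\le F$. Examples: for $S_4$, $E=1$ and $F=V_4$; for $S_5$, $E=A_5$ and $F=1$; for $SL_2(5)$, $E=SL_2(5)$, $F=Z(E)$ has order $2$ and $E/Z(E)\cong A_5$.

For the nilpotent part the input is a theorem of Dolfi (Trans. AMS 360 (2008)) and Vdovin (Sib. Elektron. Mat. Izv. 4 (2007)): if a solvable group $D$ acts faithfully and linearly on a finite vector space $V$ of characteristic $p\nmid|D|$, there are $x,y\in V$ with $C_D(x)\cap C_D(y)=1$. Counting pairs gives an orbit of length at least $|D|^{1/2}$. We need a strict inequality.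

**Lemma 1.** Let $D\ne1$ be solvable, acting faithfully on $V=\prod_pV_p$, a finite direct product of elementary abelian $p$-groups for distinct primes $p$, with $\gcd(|D|,|V|)=1$. Then some $\lambda\in V$ has $|D:D_\lambda|^2>|D|$.

For example, $C_2$ inverting $C_3$ has an orbit of length $2$, and $4>2$.

*Proof.* **Step 1: a regular orbit on pairs.** Apply the theorem just quoted to $D/C_D(V_p)$ on each $V_p$ to get $x_p,y_p\in V_p$ whose common stabilizer in $D$ is $C_D(V_p)$. With $x=\sum x_p$ and $y=\sum y_p$ we get $C_D(x)\cap C_D(y)=\bigcap_pC_D(V_p)=1$. Let $m$ be the maximal length of a $D$-orbit on $V$. The orbit of $(x,y)$ has length $|D|$ and lies in $x^D\times y^D$, so $|D|\le m^2$.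

**Step 2: equality is impossible.** Suppose $|D|=m^2$. Then $|x^D|=|y^D|=m$, and the orbit of $(x,y)$ is all of $x^D\times y^D$. Hence every sum of an element of $x^D$ and one of $y^D$ has the form $x^d+y^d$, that is, $x^D+y^D=(x+y)^D$, a set of size at most $m$. For $v\in y^D$ the set $x^D+v$ has size $m$ and lies in it, so $x^D+v=(x+y)^D$ for every $v\in y^D$. Thus $x^D$ is invariant under translation by every difference $v-v'$ with $v,v'\in y^D$, hence by the subgroup $U$ that they generate. This $U$ is $D$-invariant. Since $x^D$ is a union of cosets of $U$, $|U|\le m$; since $y^D\subseteq y+U$, $|U|\ge m$. So $|U|=m$ and $x^D=x+U$.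

Multiplication by $|D|$ is invertible on $V$ and on $U$. Since each $x^d$ lies in $x+U$, we have $\sum_{d\in D}x^d\in|D|x+U$, so $z=|D|^{-1}\sum_dx^d$ is a $D$-fixed element of $x+U$. But $x+U$ is a single orbit, so it equals $\{z\}$ and $m=1$. Then $|D|=1$, a contradiction. $\square$

**Proof of Theorem A, assuming Theorem B.** Let $F,E,F^*$ be as above, $D=C_H(E)$ and $Y=Z(E)\Phi(F)$. Since $Z(E)$ is a normal nilpotent subgroup, $Y\le F$.

**Step 1: $D$ acts faithfully on $F/Y$.** The group $C_D(F)$ centralizes $E$ and $F$, so it lies in $C_G(F^*)\le F$, and hence in $H\cap F=1$ by coprimeness. Let $D_0=C_D(F/Y)$. As $D_0$ centralizes $Z(E)$, it acts trivially on $Y/\Phi(F)$, the image of $Z(E)$. So $D_0$ acts trivially on both factors of $F\ge Y\ge\Phi(F)$; since $|D_0|$ is prime to $|F|$, it acts trivially on $F/\Phi(F)$, and then on $F$ (a coprime group of automorphisms of a nilpotent group that is trivial modulo the Frattini subgroup is trivial). So $D_0\le C_D(F)=1$.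

Therefore $D$ acts faithfully and coprimely on $V=\mathrm{Irr}(F/Y)$, which is a direct product of elementary abelian groups because $F/Y$ is a quotient of $F/\Phi(F)$. Choose $\lambda\in V$ with $|D:D_\lambda|^2\ge|D|$, strictly if $D\ne1$: use Lemma 1, and $\lambda=1$ if $D=1$.

**Step 2: $H/D$ acts faithfully on $E/Z(E)$.** If $h\in H$ centralizes $E/Z(E)$, then $[E,h]\le Z(E)$, so $[E,h,E]=1=[h,E,E]$. The three subgroups lemma gives $[E,E,h]=1$, and $E=E'$ gives $[E,h]=1$, so $h\in D$. If $E\ne1$, Theorem B applied to $H/D$ gives $\psi\in\mathrm{Irr}(E/Z(E))$ with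
$$\psi(1)^2|H:H_\psi|^2>|H:D|.$$
If $E=1$, then $H=D$, and we put $\psi=1$.

**Step 3: gluing $\psi$ and $\lambda$.** The group $E\cap F$ is a solvable normal subgroup of $E$, so $E\cap F=Z(E)$, and therefore $E\cap Y=Z(E)$. By Dedekind's law $EY\cap F=(E\cap F)Y=Y$. Since $[E,F]=1$, this gives
$$F^*/Y=EY/Y\times F/Y,\qquad EY/Y\cong E/Z(E),$$
with all subgroups $H$-invariant. So $\mu=\psi\times\lambda\in\mathrm{Irr}(F^*/Y)$ and $H_\mu=H_\psi\cap H_\lambda$. As $D$ centralizes $E$, $D\le H_\psi$, and
$$|H:H_\mu|=|H:H_\psi|\,|\lambda^{H_\psi}|\ge|H:H_\psi|\,|D:D_\lambda|.$$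

**Step 4: conclusion.** Let $\chi\in\mathrm{Irr}(HF^*)$ lie over $\mu$. Since $F^*$ fixes $\mu$, the $HF^*$-orbit of $\mu$ has length $|H:H_\mu|$, and Clifford gives $\chi(1)\ge\psi(1)|H:H_\mu|$. Hence
$$\chi(1)^2\ge\psi(1)^2|H:H_\psi|^2\,|D:D_\lambda|^2\ge|H:D|\,|D|=|H| .$$
The second inequality is strict: if $E\ne1$ because Theorem B is strict, and if $E=1$ because $D=H\ne1$. So $b(G)\ge b(HF^*)>|H|^{1/2}$. $\square$

## 4. Constant characters on $S^n$ and Dixon's bound

Theorem B is now the whole problem. For one simple group it asks for a single large character: if $S=A_5$ and $A=A_4$, the character of degree $5$ gives $25>12$. The difficulty is that $A$ may permute many factors.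

The natural first attempt is to put the same kind of large character in every coordinate. The permutation part is controlled by a theorem of Dixon: a solvable subgroup of $\mathrm{Sym}(n)$ has order at most $24^{(n-1)/3}$. So it is enough to have, in each coordinate, a surplus factor $24^{1/3}=2.884\ldots$ This works for most simple groups, but not for the groups in our sharpness example.

Take $S=PSL_2(16)$, $H$ its Borel subgroup of order $240$, $N=S^4$ and $A=H\wr S_4$. Inner automorphisms fix all characters, and $b(S)=17$, so for every $\theta\in\mathrm{Irr}(S)$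
$$\theta(1)^2|H:H_\theta|^2/|H|\le 289/240<24^{1/3}.$$
For a constant tuple $\psi=(\theta,\theta,\theta,\theta)$ the group $A$ fixes $\psi$, and
$$\frac{\psi(1)^2|A:A_\psi|^2}{|A|}\le\frac{17^8}{240^4\cdot24}=\frac{(289/240)^4}{24}<\frac{3}{24}<1 .$$
The permutation group eats the surplus. The way out is to let the permutation group work for us by making the coordinates *different*: with $\chi$ of degree $17$ and the Steinberg character $\mathrm{St}$ of degree $16$, the tuple $(\chi,\chi,\mathrm{St},\mathrm{St})$ has $A$-orbit of length $6$ and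
$$\frac{17^4\cdot16^4\cdot6^2}{240^4\cdot24}=\Bigl(\frac{289\cdot256}{240^2}\Bigr)^2\cdot\frac{36}{24}>1 .$$

So we want two disjoint classes of characters that $A$ cannot mix. To deal with iterated wreath products we need a property of two classes that is inherited. Demanding that *both* classes be large enough on their own does not inherit, as the toy example in the next section shows.

## 5. Systems with two balancing classes

**Definition.** A *system* $(\Gamma,\Lambda,w)$ is a finite group $\Gamma$ acting on a finite set $\Lambda$, with a $\Gamma$-invariant function $w:\Lambda\to\mathbb R_{>0}$. For solvable $A\le\Gamma$ and a nonempty $\Gamma$-invariant $C\subseteq\Lambda$ put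
$$r_C(A)=\max_{\theta\in C}\frac{w(\theta)\,|A:A_\theta|^2}{|A|}.$$
The system is *good* if there are disjoint nonempty $\Gamma$-invariant $C_1,C_2\subseteq\Lambda$ with
$$r_{C_1}(A)\,r_{C_2}(A)>1\quad\text{for all solvable }A\le\Gamma .$$

Goodness passes to subgroups of $\Gamma$, with the same classes. For $P\le\mathrm{Sym}(X)$, the wreath product $\Gamma\wr_XP=\Gamma^X\rtimes P$ acts on $\Lambda^X$: $\Gamma^X$ acts coordinatewise and $P$ permutes coordinates. We use the invariant function $w(\theta)=\prod_{i\in X}w(\theta_i)$.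

*A toy example, and why the product is the right condition.* Let $\Gamma=1$, $\Lambda=\{a,b\}$, $w(a)=w(b)=1.1$. With $C_1=\{a\}$, $C_2=\{b\}$ both values $r_{C_i}(1)=1.1$ exceed $1$. Now pass to $\Gamma\wr C_2=C_2$ on $\Lambda^2$, and let $A=C_2$. The orbit $\{(a,b),(b,a)\}$ gives $1.21\cdot4/2=2.42$, while $(a,a)$ and $(b,b)$ give $1.21/2=0.605$. Of two disjoint invariant classes, only one can contain $(a,b)$, so the other has $r=0.605<1$: "both exceed $1$" is lost. But $2.42\cdot0.605>1$: the product condition is kept.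

*An example with characters.* Let $\Gamma=\mathrm{Aut}(A_5)=S_5$, $\Lambda=\mathrm{Irr}(A_5)$ (degrees $1,3,3,4,5$), $w(\theta)=\theta(1)^2$. Let $C_1$ consist of the character of degree $5$, and $C_2$ of those of degrees $3,3,4$. If $A\le A_5$ is solvable then $|A|\le12$, and $r_{C_1}(A)r_{C_2}(A)\ge25\cdot16/12^2>1$. If $A\not\le A_5$ is solvable, then $|A|\le24$ and $A$ interchanges the two characters of degree $3$, so $r_{C_2}(A)\ge9\cdot4/|A|$ and the product is at least $25\cdot36/24^2>1$. So this system is good.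

**Definition.** For a nonabelian simple group $S$ take $\Gamma=\mathrm{Aut}(S)$, $\Lambda=\mathrm{Irr}(S)$, $w(\theta)=\theta(1)^2$. Call $S$ *good* if this system is good. Call $S$ *ample* if some nonempty $\mathrm{Aut}(S)$-invariant $C\subseteq\mathrm{Irr}(S)$ has $r_C(A)\ge24^{1/3}$ for all solvable $A\le\mathrm{Aut}(S)$.

The previous example says that $A_5$ is good. The group $M_{11}$ is ample: its automorphisms are inner, its smallest subgroup index is $11$, so $|A|\le7920/11=720$, and it has a character of degree $55$ with $55^2/720>4$. By Section 4, $PSL_2(16)$ is not ample; its goodness is contained in Section 9.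

## 6. Wreath products with primitive solvable groups

The input is a theorem of Gluck (Canad. J. Math. 35 (1983); Manz–Wolf, *Representations of Solvable Groups*, Thm 5.6): a solvable primitive permutation group of degree $\notin\{3,4,5,7,8,9\}$ has a regular orbit on the power set. The exceptional degrees will be treated by hand.

**Lemma 2.** If $(\Gamma,\Lambda,w)$ is good and $P\le\mathrm{Sym}(X)$ is primitive solvable, $k=|X|\ge2$, then $(\Gamma\wr_XP,\Lambda^X,w)$ is good.

*Proof.* Let $C_1,C_2$ be classes showing that $(\Gamma,\Lambda,w)$ is good. For $Q\le P$ and $\Delta\subseteq X$ let $Q_\Delta$ be the setwise stabilizer and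
$$\rho_Q(\Delta)=\frac{|Q:Q_\Delta|^2}{|Q|}=\frac{|Q|}{|Q_\Delta|^2}.$$
Then $\rho_Q(\Delta)=\rho_Q(\Delta^c)$, where $\Delta^c=X\setminus\Delta$.

**Step 1: separating the base group from the permutation group.** Let $A\le\Gamma\wr P$ be solvable, $B=A\cap\Gamma^X$, $Q=A/B\le P$, and $X=\{1,\dots,k\}$. We peel off one coordinate at a time. Put $B^{(i)}=\{b\in B:b_j=1\text{ for }j\le i\}$, and let $A_i\le\Gamma$ be the projection of $B^{(i-1)}$ to coordinate $i$. The kernel of this projection is $B^{(i)}$, so $A_i\cong B^{(i-1)}/B^{(i)}$ is solvable and $|B|=\prod_i|A_i|$.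

Fix $\Delta\subseteq X$. Choose $\theta_i\in C_1$ attaining $r_{C_1}(A_i)$ for $i\in\Delta$, and $\theta_i\in C_2$ attaining $r_{C_2}(A_i)$ for $i\notin\Delta$. An element of $B$ fixes $\theta=(\theta_i)$ only if its $i$-th coordinate fixes $\theta_i$ for all $i$, so the factors of $B_\theta$ along the series $B^{(i)}$ embed in $(A_i)_{\theta_i}$. Hence $|B:B_\theta|\ge\prod_i|A_i:(A_i)_{\theta_i}|$ and
$$w(\theta)|B:B_\theta|^2\ge|B|\,W(\Delta),\qquad W(\Delta)=\prod_{i\in\Delta}r_{C_1}(A_i)\prod_{i\notin\Delta}r_{C_2}(A_i).$$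
An element of $A_\theta$ permutes the coordinates and changes each by an element of $\Gamma$. Since $C_1,C_2$ are disjoint and $\Gamma$-invariant, it must preserve $\Delta=\{i:\theta_i\in C_1\}$. So $A_\theta B/B\le Q_\Delta$. As $|A:A_\theta|=|A:A_\theta B|\,|B:B_\theta|$, we get
$$\frac{w(\theta)|A:A_\theta|^2}{|A|}\ \ge\ W(\Delta)\,\rho_Q(\Delta), \tag{1}$$
$$W(\Delta)\,W(\Delta^c)=\prod_ir_{C_1}(A_i)r_{C_2}(A_i)>1. \tag{2}$$
We do not control $W(\Delta)$ alone, since the $A_i$ may differ from coordinate to coordinate. But (2) controls a set together with its complement.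

**Step 2: two ways to choose the new classes.** For a $P$-invariant set $\mathcal D$ of subsets of $X$ let
$$C_{\mathcal D}=\{\theta\in\Lambda^X:\theta_i\in C_1\cup C_2\ \text{for all }i,\ \{i:\theta_i\in C_1\}\in\mathcal D\}.$$
It is $\Gamma\wr P$-invariant, it is nonempty if $\mathcal D$ is, and disjoint $\mathcal D$'s give disjoint classes. By (1), $r_{C_{\mathcal D}}(A)\ge W(\Delta)\rho_Q(\Delta)$ for each $\Delta\in\mathcal D$. So it suffices to find disjoint nonempty $P$-invariant $\mathcal D_1,\mathcal D_2$ of one of the following kinds.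

*Mode 1:* $\mathcal D_2=\{\Delta^c:\Delta\in\mathcal D_1\}$, and every $Q\le P$ has some $\Delta\in\mathcal D_1$ with $\rho_Q(\Delta)\ge1$. Then, using $\Delta$ and $\Delta^c$, $r_{C_{\mathcal D_1}}(A)\,r_{C_{\mathcal D_2}}(A)\ge W(\Delta)W(\Delta^c)\rho_Q(\Delta)^2>1$.

*Mode 2:* $\mathcal D_1$ and $\mathcal D_2$ are closed under complements, and every $Q\le P$ has $\Delta_j\in\mathcal D_j$ ($j=1,2$) with $\rho_Q(\Delta_1)\rho_Q(\Delta_2)\ge1$. By (2) one of $W(\Delta_j),W(\Delta_j^c)$ exceeds $1$, so $r_{C_{\mathcal D_j}}(A)\ge\max(W(\Delta_j),W(\Delta_j^c))\rho_Q(\Delta_j)>\rho_Q(\Delta_j)$, and the product exceeds $1$.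

What is left is a statement about primitive solvable permutation groups only.

**Step 3: $k\notin\{3,4,5,7,8,9\}$.** By Gluck there is $\Delta_0\subseteq X$ with $P_{\Delta_0}=1$. As $P\ne1$, $\Delta_0\ne\emptyset,X$. Use Mode 2 with $\mathcal D_1$ the union of the $P$-orbits of $\Delta_0$ and $\Delta_0^c$, and $\mathcal D_2=\{\emptyset,X\}$. For every $Q\le P$ we have $\rho_Q(\Delta_0)\rho_Q(\emptyset)=|Q|\cdot|Q|^{-1}=1$. The toy example above is the case $k=2$.

**Step 4: $k=4$.** Use Mode 2 with $\mathcal D_1$ the $2$-subsets and $\mathcal D_2$ the $1$- and $3$-subsets. If $a$, $b$ are the maximal $Q$-orbit lengths on points and on pairs, the condition is $(a^2/|Q|)(b^2/|Q|)\ge1$, that is, $ab\ge|Q|$. Up to conjugacy the subgroups of $S_4$ are: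

| $Q$ | $\lvert Q\rvert$ | $a$ | $b$ |
|---|---|---|---|
| $S_4$ | 24 | 4 | 6 |
| $A_4$ | 12 | 4 | 6 |
| $D_8$ | 8 | 4 | 4 |
| $C_4$ | 4 | 4 | 4 |
| $V_4$ regular | 4 | 4 | 2 |
| $\langle(12),(34)\rangle$ | 4 | 2 | 4 |
| $S_3$ | 6 | 3 | 3 |
| $C_3$ | 3 | 3 | 3 |
| $C_2$, either type | 2 | 2 | 2 |
| $1$ | 1 | 1 | 1 |

In every row $ab\ge|Q|$, with equality for $S_4$.

**Step 5: $k=8$.** A primitive solvable group of degree $8$ is $\mathbb F_2^3\rtimes P_0$ with $P_0\le GL_3(2)$ solvable and irreducible. The maximal subgroups of $GL_3(2)$ are the stabilizers of points and of planes, which are reducible, and the groups $7{:}3=\Gamma L_1(8)$. So we may take $P\le A\Gamma L(1,8)$, of order $168=8\cdot7\cdot3$. Use Mode 1 with $\mathcal D_1$ the subsets of size $1,2,3$.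

Let $|\Delta|=3$. The Sylow $2$-subgroup of $A\Gamma L(1,8)$ has order $8$, so it is the translation group, and involutions of $P$ are translations; they have no fixed point, whereas an involution stabilizing a $3$-set fixes one of its points. Elements of order $7$ have cycle type $7+1$ and stabilize no $3$-set. So $|Q_\Delta|$ is prime to $2$ and $7$ and divides $168$, that is, $|Q_\Delta|\in\{1,3\}$. If $|Q|\ge9$, or if $3\nmid|Q|$, then $\rho_Q(\Delta)=|Q|/|Q_\Delta|^2\ge1$. Otherwise $|Q|$ is a divisor of $168$ that is less than $9$ and divisible by $3$, so $|Q|\in\{3,6\}$; an element of order $3$ moves some point, which therefore has $Q$-orbit of length at least $3$, and $\rho_Q(\text{this point})\ge9/6>1$.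

**Step 6: the setting for $k=3,5,7,9$.** Use Mode 1 with $\mathcal D_1$ the subsets of size less than $k/2$; as $k$ is odd, $\mathcal D_1$ and $\mathcal D_2$ are disjoint and together contain all subsets. As $\rho_Q(\Delta)=\rho_Q(\Delta^c)$, we only need, for each $Q\le P$, *some* $\Delta\subseteq X$ with $|Q|\ge|Q_\Delta|^2$, equivalently $|Q:Q_\Delta|^2\ge|Q|$.

*$k=3$.* For $|Q|=6,3,2,1$ a longest point orbit gives $9\ge6$, $9\ge3$, $4\ge2$, $1\ge1$.

*$k=5,7$.* Here $P\le AGL(1,k)$. If $k$ divides $|Q|$, then $Q$ is transitive and a point gives $k^2\ge k(k-1)\ge|Q|$. Otherwise $Q$ contains no translation except $1$, so it embeds in the cyclic group $AGL(1,k)/\mathbb F_k\cong C_{k-1}$. If $Q\ne1$, a generator has the form $x\mapsto cx+d$ with $c\ne1$, so it fixes a point, and hence so does $Q$. The point stabilizer $C_{k-1}$ is regular on the other points, so $Q$ has a regular point orbit, and $|Q|^2\ge|Q|$. The case $Q=1$ is trivial.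

**Step 7: $k=9$.** Here $P\le AGL(2,3)$. Let $\Delta$ be a noncollinear triple; there are $84-12=72$ of them. Such a triple is an affine frame, so every permutation of $\Delta$ is induced by exactly one element of $AGL(2,3)$. Hence $Q_\Delta$ acts faithfully on $\Delta$ and $|Q_\Delta|\in\{1,2,3,6\}$.

If $|Q|\ge36$, any such $\Delta$ works.

Let $9\le|Q|\le35$. Suppose $|Q_\Delta|=6$ for all $\Delta$. Then $Q$ contains, for each $\Delta$, the three elements of $AGL(2,3)$ inducing transpositions on $\Delta$. Such an element interchanges the two end points of a basis and fixes the origin, in suitable coordinates; it is a reflection, with exactly $3$ fixed points (a line) and three $2$-cycles. If it induces a transposition on a noncollinear triple, that triple consists of one of its $2$-cycles and a fixed point. The third point of the line through a $2$-cycle $\{u,v\}$ is the midpoint $(u+v)/2$, which is fixed. So only two fixed points can be used with each $2$-cycle, and the element induces a transposition on at most $3\cdot2=6$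 noncollinear triples. Counting pairs, $Q$ has at least $72\cdot3/6=36$ such elements, a contradiction. So some $|Q_\Delta|\le3$, and $|Q|\ge9$ suffices.

Let $4\le|Q|\le8$. Suppose $|Q_\Delta|\ge3$ for all $\Delta$. Then $Q$ contains, for each $\Delta$, the two elements that rotate $\Delta$. They have order $3$, and an element of order $3$ has at most three $3$-cycles, so it rotates at most $3$ triples. Hence $|Q|\ge72\cdot2/3=48$, a contradiction. So some $|Q_\Delta|\le2$, and $|Q|\ge4$ suffices.

If $|Q|\le3$, then $|Q|$ is $1$ or a prime, so $Q$ has a regular point orbit. $\square$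

## 7. Transitive groups, and the proof of Theorem B

**Corollary 3.** If $(\Gamma,\Lambda,w)$ is good and $K\le\mathrm{Sym}(\Omega)$ is transitive solvable, then $(\Gamma\wr_\Omega K,\Lambda^\Omega,w)$ is good.

*Proof.* We induct on $|\Omega|$, for all good systems at once. If $|\Omega|=1$ there is nothing to prove. If $|\Omega|>1$, let $X$ be a block of $K$ that is minimal among the blocks of size greater than $1$ (possibly $X=\Omega$), let $\Sigma$ be its block system, $K^\Sigma$ the action of $K$ on $\Sigma$, and $P$ the action on $X$ of the stabilizer of $X$. By minimality $P$ is primitive, and it is solvable. For each $Y\in\Sigma$ choose $t_Y\in K$ with $Xt_Y=Y$, and use it to identify $Y$ with $X$. If $g\in K$ maps $Y$ to $Y'$, then $t_Ygt_{Y'}^{-1}$ stabilizes $X$ and acts on it as an element of $P$. So $\Omega$ is identified with $X\times\Sigma$, $K$ lies in $P\wr_\Sigma K^\Sigma$, and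
$$\Gamma\wr_\Omega K\le(\Gamma\wr_XP)\wr_\Sigma K^\Sigma\quad\text{acting on }(\Lambda^X)^\Sigma .$$
By Lemma 2, $(\Gamma\wr_XP,\Lambda^X,w)$ is good. As $K^\Sigma$ is transitive solvable and $|\Sigma|<|\Omega|$, induction shows that the right-hand system is good, and goodness passes to subgroups. $\square$

**Proposition 4.** Every nonabelian simple group is good or ample.

The proof fills Sections 8–12.

**Proof of Theorem B from Proposition 4.** **Step 1: one orbit of factors at a time.** The $S_i$ are the minimal normal subgroups of $N$, so $A$ permutes them. Let $\Omega_1,\dots,\Omega_l$ be the orbits, $T_j$ the isomorphism type of the factors in $\Omega_j$, and $K_j$ the image of $A$ in $\mathrm{Sym}(\Omega_j)$, which is transitive and solvable. After identifying the factors in $\Omega_j$ with $T_j$, the product over $\Omega_j$ is $T_j^{\Omega_j}$, and $A$ acts on it through $\mathrm{Aut}(T_j)\wr K_j$. Put $A^{(0)}=A$ and let $A^{(j)}$ be the kernel of $A^{(j-1)}$ on $T_j^{\Omega_j}$. Since $A$ is faithful, $A^{(l)}=1$.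 Let $\bar A_j=A^{(j-1)}/A^{(j)}\le\mathrm{Aut}(T_j)\wr K_j$.

**Step 2: the claim for one orbit.** We claim there is $\theta^{(j)}\in\mathrm{Irr}(T_j)^{\Omega_j}=\mathrm{Irr}(T_j^{\Omega_j})$ with
$$w(\theta^{(j)})\,|\bar A_j:(\bar A_j)_{\theta^{(j)}}|^2>|\bar A_j| .$$

If $T_j$ is good, then by Corollary 3 there are classes with $r_{C_1}(\bar A_j)r_{C_2}(\bar A_j)>1$. One of the two factors exceeds $1$, which is the claim.

If $T_j$ is ample with class $C$, the argument of Section 4 works. Let $\bar B$ be the kernel of $\bar A_j$ on $\Omega_j$, and write $|\bar B|=\prod_i|A_i|$ coordinatewise as in Step 1 of Lemma 2. Choose $\theta_i\in C$ attaining $r_C(A_i)$. As in that step, $w(\theta)|\bar B:\bar B_\theta|^2\ge\prod_ir_C(A_i)|A_i|$, so by Dixon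
$$w(\theta)|\bar B:\bar B_\theta|^2\ge24^{|\Omega_j|/3}|\bar B|>24^{(|\Omega_j|-1)/3}|\bar B|\ge|\bar A_j| ,$$
and $|\bar A_j:(\bar A_j)_\theta|\ge|\bar B:\bar B_\theta|$.

**Step 3: multiplying.** Let $\psi=\prod_j\theta^{(j)}\in\mathrm{Irr}(N)$. Along the series $A^{(j)}$ the factors of $A_\psi$ embed in $(\bar A_j)_{\theta^{(j)}}$, so $|A:A_\psi|\ge\prod_j|\bar A_j:(\bar A_j)_{\theta^{(j)}}|$. Also $\psi(1)^2=\prod_jw(\theta^{(j)})$ and $|A|=\prod_j|\bar A_j|$. Multiplying the inequalities of Step 2 gives Theorem B. $\square$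

## 8. Two criteria, and the sporadic and alternating groups

From now on $S$ is nonabelian simple, and $A$ is an arbitrary solvable subgroup of $\mathrm{Aut}(S)$. Let $m(S)$ be the minimal index of a proper subgroup of $S$. Since $A\cap S$ is solvable, it is proper in $S$, so
$$|A|\le|A\cap S|\,|\mathrm{Out}(S)|\le\frac{|S|\,|\mathrm{Out}(S)|}{m(S)}. \tag{3}$$
We use the classification of finite simple groups, the orders of $\mathrm{Out}(S)$, the ATLAS, and the values of $m(S)$ in the ATLAS and in Guest–Morris–Praeger–Spiga, Trans. AMS 367 (2015), Table 4 (after Cooperstein, Mazurov, Vasilyev).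

**Criterion (T).** If $S$ has irreducible characters of degrees $d_1\ne d_2$ and $|A|<d_1d_2$ for all $A$, then $S$ is good. Indeed, let $C_i$ be the set of all characters of degree $d_i$; then $r_{C_1}(A)r_{C_2}(A)\ge d_1^2d_2^2/|A|^2>1$.

**Criterion (M).** If $S$ has an irreducible character of degree $d$ with $d^2\ge24^{1/3}|A|$ for all $A$, then $S$ is ample: take all characters of degree $d$. Since $24^{1/3}<2.9$, it suffices that $d^2\ge2.9|A|$.

**Sporadic groups and ${}^2F_4(2)'$.** Since $\sum\chi(1)^2=|S|$, we have $b(S)^2\ge|S|/k(S)$, where $k(S)$ is the class number. With (3), $b(S)^2/|A|\ge m(S)/(k(S)|\mathrm{Out}(S)|)$. So (M) holds if $m\ge2.9\,k\,|\mathrm{Out}|$. This is satisfied by the following groups.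

| $S$ | $k$ | $m$ | $\lvert\mathrm{Out}\rvert$ |
|---|---|---|---|
| $J_1$ | 15 | 266 | 1 |
| $J_3$ | 21 | 6156 | 2 |
| $McL$ | 24 | 275 | 2 |
| $He$ | 33 | 2058 | 2 |
| $Ru$ | 36 | 4060 | 1 |
| $Suz$ | 43 | 1782 | 2 |
| $O'N$ | 30 | 122760 | 2 |
| $Co_3$ | 42 | 276 | 1 |
| $Co_2$ | 60 | 2300 | 1 |
| $Fi_{22}$ | 65 | 3510 | 2 |
| $HN$ | 54 | 1140000 | 2 |
| $Ly$ | 53 | 8835156 | 1 |
| $Th$ | 48 | 143127000 | 1 |
| $Fi_{23}$ | 98 | 31671 | 1 |
| $Co_1$ | 101 | 98280 | 1 |
| $J_4$ | 62 | 173067389 | 1 |
| $Fi_{24}'$ | 108 | 306936 | 2 |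
| $B$ | 184 | 13571955000 | 1 |
| $M$ | 194 | $>10^{19}$ | 1 |
| ${}^2F_4(2)'$ | 22 | 1600 | 2 |

The tightest rows are $McL$, where $2.9\cdot48=139.2\le275$, and $Co_3$, where $2.9\cdot42=121.8\le276$. For six of the remaining groups we use $b(S)$ itself and (3):

| $S$ | $b$ | bound on $\lvert A\rvert$ | $b^2$ | $2.9\,\cdot$ bound |
|---|---|---|---|---|
| $M_{11}$ | 55 | 720 | 3025 | 2088 |
| $M_{22}$ | 385 | 40320 | 148225 | 116928 |
| $M_{23}$ | 2024 | 443520 | 4096576 | 1286208 |
| $M_{24}$ | 10395 | 10200960 | 108056025 | 29582784 |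
| $J_2$ | 336 | 12096 | 112896 | 35078.4 |
| $HS$ | 3200 | 887040 | 10240000 | 2572416 |

For $M_{12}$, $b=176$ and $|\mathrm{Out}|=2$. Maximal subgroups other than $M_{11}$ have order at most $1440$, and proper subgroups of $M_{11}$ have order at most $720$. So the solvable group $A\cap S$ has order at most $1440$, $|A|\le2880$, and $176^2=30976\ge2.9\cdot2880$. So all these groups are ample.

**Alternating groups $A_n$, $n\ge7$.** Here $\mathrm{Aut}(S)=S_n$ and $|A|\le24^{(n-1)/3}$ by Dixon. So (M) holds if there is a degree $d$ with $d^2\ge24^{n/3}$. A character of $S_n$ labeled by a partition that is not self-conjugate restricts irreducibly to $A_n$; degrees come from the hook formula.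

*$n=7$.* If $A$ is transitive of degree $7$, then $|A|\le42$. If $A$ has $t\ge2$ orbits, Dixon on each orbit gives $|A|\le24^{(7-t)/3}\le24^{5/3}<200$, because $24^5=7962624<200^3$. The partition $(4,2,1)$ has hook product $6\cdot4\cdot2\cdot3=144$, so $d=5040/144=35$, and $35^2=1225\ge2.9\cdot200$.

*$n=8$.* The partition $(4,3,1)$ has hook product $6\cdot4\cdot3\cdot4\cdot2=576$, so $d=70$. Here $(70^2)^3=4900^3=117649000000>24^8=110075314176$.

*$n=9$.* The partition $(4,3,1,1)$ has hook product $7\cdot4\cdot3\cdot5\cdot2\cdot2=1680$, so $d=216$, and $216^2=46656\ge24^3=13824$. The conjugates of the three partitions used are $(3,2,1,1)$, $(3,2,2,1)$ and $(4,2,2,1)$, so none is self-conjugate.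

*$n=10$.* A character of $A_{10}$ over the character of degree $216$ of $A_9$ has degree at least $216$, and $46656^3=6^{18}>1.01\cdot10^{14}>24^{10}$, since $24^{10}=63403380965376$.

*$n\ge11$.* Let $p(n)$ be the number of partitions of $n$. Then $S_n$ has a character of degree at least $(n!/p(n))^{1/2}$; its restriction to $A_n$ has a constituent of at least half that degree, so $A_n$ has a character with $d^2\ge n!/(4p(n))$. For $n=11$, $p(11)=56$ and $11!/224=178200$, and $178200^3>5.6\cdot10^{15}>24^{11}$. To go up, note that $p(n+1)\le2p(n)$: partitions of $n+1$ with a part $1$ correspond to partitions of $n$, and those without a part $1$ inject into the partitions of $n$ by lowering the last (smallest) part by $1$. So from $n$ to $n+1$ the quantity $n!/(4p(n))$ grows by a factor at least $(n+1)/2>24^{1/3}$, and $n!/(4p(n))\ge24^{n/3}$ for all $n\ge11$.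

So $A_n$ is ample for $n\ge7$. The groups $A_5\cong L_2(4)\cong L_2(5)$ and $A_6\cong L_2(9)$ belong to the next section.

## 9. The groups $L_2(q)$, $q\ge4$

Throughout the rest, $q=p^f$ with $p$ prime. We use $2f\le q$ for all $q$ and $3f\le q$ for $q$ odd, which follow from $2^f\ge2f$ and $3^f\ge3f$.

Here $\mathrm{Aut}(S)=P\Gamma L_2(q)$. Let $A_0=A\cap PGL_2(q)$ and $e=|A:A_0|$, a divisor of $f$. By Dickson's list, a solvable subgroup of $PGL_2(q)$ lies in a Borel subgroup, of order $q(q-1)$, or is cyclic or dihedral of order at most $2(q+1)$, or is $A_4$ or $S_4$. Since $2(q+1)\le q(q-1)$ for $q\ge4$, its order is at most $\max(q(q-1),24)$; for $q=4$ it is at most $12$, as $PGL_2(4)\cong A_5$.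

*$q=4,5$.* This is $A_5$, shown to be good in Section 5.

We recall the character table of $L_2(q)$. Let $\delta=\gcd(2,q-1)$. There is the Steinberg character, of degree $q$. The characters of degree $q+1$ correspond to the characters $\alpha\ne\alpha^{-1}$ of a cyclic group of order $(q-1)/\delta$ (a split torus), up to inversion. For $q\equiv1\pmod 4$ or $q$ even, and also for $q\equiv3\pmod4$, those of degree $q-1$ correspond in the same way to the characters $\beta\ne\beta^{-1}$ of a cyclic group of order $(q+1)/\delta$. All of these characters are $PGL_2(q)$-invariant, and the Frobenius automorphism acts by $\alpha\mapsto\alpha^p$, $\beta\mapsto\beta^p$.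

*$q=9$.* The degrees are $1,5,5,8,8,9,10$. Let $C_1$ be the set of characters of degrees $8$ and $9$, and $C_2$ that of degree $10$; here $|A_0|\le72$. If $e=1$, then $r_{C_1}(A)r_{C_2}(A)\ge81\cdot100/72^2>1$. If $e=2$, then $|A|\le144$. The two characters of degree $8=q-1$ correspond to $\beta,\beta^2$ with $\beta$ of order $5$; they are $PGL_2(9)$-invariant and are interchanged by Frobenius, since $\beta^3=(\beta^2)^{-1}$. So every element of $A\setminus A_0$ interchanges them, $r_{C_1}(A)\ge8^2\cdot2^2/|A|$, and $r_{C_1}(A)r_{C_2}(A)\ge256\cdot100/144^2>1$. So $L_2(9)$ is good. When $|A|=144$ we have $r_{C_2}(A)=100/144<1$: here too only the product is under control.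

*$q\ge7$, $q\ne9$.* Let $C_1$ be the set of characters of degree $q+1$ (it is nonempty as $(q-1)/\delta\ge3$), and let $C_2$ consist of the Steinberg character and the characters of degree $q-1$. As $q(q-1)\ge42>24$, we have $|A|\le e\,q(q-1)$. If $e=1$, then
$$r_{C_1}(A)\ge\frac{(q+1)^2}{q(q-1)}>1,\qquad r_{C_2}(A)\ge\frac{q^2}{q(q-1)}>1 .$$

Let $e\ge2$, so $f\ge2$. We look for characters on which field automorphisms act without stabilizer. Take $\alpha$ to be a generator of the character group of the cyclic group of order $(q-1)/\delta$ or $(q+1)/\delta$. If $\alpha^{p^j}=\alpha^{\pm1}$ with $0<j<f$, then the group order divides $p^j\mp1$, and $0<p^j\mp1\le p^{f-1}+1$. This is excluded once the group order exceeds $p^{f-1}+1$.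

For $(q-1)/\delta$: if $p=2$, then $2^f-1>2^{f-1}+1$ for $f\ge3$; if $p=3$, then $(3^f-1)/2>3^{f-1}+1$ is equivalent to $3^{f-1}>3$ and holds for $f\ge3$; if $p\ge5$, then $(p^f-1)/2>p^{f-1}+1$ is equivalent to $p^{f-1}(p-2)>3$ and holds for $f\ge2$. With $q\ge7$, $q\ne9$, $f\ge2$ we are always in one of these cases. For $(q+1)/\delta$: if $p=2$, $2^f+1>2^{f-1}+1$; if $p$ is odd, $(p^f+1)/2>p^{f-1}+1$ is equivalent to $p^{f-1}(p-2)>1$, which holds for $f\ge2$.

The group orders are then greater than $2$, so $\alpha\ne\alpha^{-1}$. Hence there are characters of degree $q+1$ and of degree $q-1$ whose stabilizer in $P\Gamma L_2(q)$ is exactly $PGL_2(q)$. Their stabilizer in $A$ is $A_0$, their $A$-orbits have length $e$, and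
$$r_{C_1}(A)\ge\frac{e^2(q+1)^2}{e\,q(q-1)}>1,\qquad r_{C_2}(A)\ge\frac{e^2(q-1)^2}{e\,q(q-1)}=\frac{e(q-1)}q\ge\frac{2(q-1)}q>1 .$$
So $L_2(q)$ is good for all $q\ge4$.

## 10. Solvable subgroups of $GL_n(q)$ and the groups $L_n(q)$, $n\ge3$

We exclude $L_3(2)\cong L_2(7)$ and $L_4(2)\cong A_8$, which are done. Characters come from two sources.

*Steinberg.* A group of Lie type over $\mathbb F_q$ has an irreducible character $\mathrm{St}$ of degree $q^N$, the $p$-part of its order. It is trivial on the center.

*Deligne–Lusztig.* Let $G$ be the group of fixed points of a Frobenius map $F$ on a connected reductive group, and $T\le G$ a maximal torus. If $\theta\in\mathrm{Irr}(T)$ is in *general position*, that is, has trivial stabilizer in the relative Weyl group of $T$, then $\pm R_T^\theta$ is irreducible of degree $|G|_{p'}/|T|$, and a central $z$ acts on it by $\theta(z)$. If $T$ is obtained from a maximally split torus by twisting with $w\in W$, its relative Weyl group is $C_W(wF)$, which is $C_W(w)$ if $F$ acts trivially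 on $W$. So a $\theta$ in general position that is trivial on $Z(G)$ gives a character of $G/Z(G)$.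

*Example.* In $SL_2(q)$, $|G|_{p'}=q^2-1$. The split torus has order $q-1$ and its relative Weyl group acts by inversion, so each $\theta$ with $\theta^2\ne1$ gives degree $q+1$. The nonsplit torus, of order $q+1$, gives degree $q-1$ in the same way.

A small remark used repeatedly: if $T$ is cyclic of order $s$ and $\theta\in\mathrm{Irr}(T)$ has order $s/d$, then $\ker\theta$ is the unique subgroup of order $d$; and $\theta^a=1$ exactly when $s/d$ divides $a$.

Next we bound solvable linear groups. Put $t_2=\sqrt3$, $t_3=4$, $t_5=\sqrt{19.2}$, and $t_q=q-1$ for all other $q$. Then always $t_q\ge\max(q-1,\sqrt3)$.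

**Lemma 5.** A solvable $R\le GL_n(q)$, $n\ge1$, satisfies
$$|R|\le q^{n(n-1)/2}\,t_q^{\,n}. \tag{4}$$

*Proof.* We induct on $n$. For $n=1$, $|R|\le q-1\le t_q$.

**Step 1: reducible groups.** If $R$ stabilizes a $k$-space with $0<k<n$, then $|R|\le q^{k(n-k)}|R_1||R_2|$ with solvable $R_1\le GL_k(q)$ and $R_2\le GL_{n-k}(q)$. As $k(n-k)+\binom k2+\binom{n-k}2=\binom n2$, (4) follows. So let $R$ be irreducible; replacing $R$ by $RZ$ we may assume that $R$ contains the group of scalars $Z=\mathbb F_q^*$.

**Step 2: $n=2$.** For $q=2,3$, $|R|\le6=2\cdot t_2^2$ and $|R|\le48=3\cdot t_3^2$. For $q\ge4$, Section 9 gives $|R|\le(q-1)\max(q(q-1),24)$, and $|R|\le3\cdot12=36=4t_4^2$ for $q=4$. For $q=5$ the bound is $4\cdot24=96=5t_5^2$, and for $q\ge7$ it is $q(q-1)^2=qt_q^2$.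

**Step 3: $n=3$.** Since $R$ is irreducible, $R\ne Z$. Let $E/Z$ be a minimal normal subgroup of $R/Z$, and $V=\mathbb F_q^3$. By Clifford, $V_E$ is completely reducible and $R$ permutes its homogeneous components transitively; so there are either three of them, of dimension $1$, or only one.

*$E$ abelian.* If there are three components, $R$ is contained in a monomial group and $|R|\le6(q-1)^3$. If there is one, $V_E$ is a multiple of an irreducible module $U$, and $\mathbb F_q[E]\subseteq\mathrm{End}(V)$ is a field of degree $\dim U$ over $\mathbb F_q$, a divisor of $3$. It is not $\mathbb F_q$, as $E>Z$ contains nonscalars. So it is $\mathbb F_{q^3}$. It is normalized by $R$, and its centralizer in $GL_3(q)$ is $\mathbb F_{q^3}^*$, so $|R|\le|\Gamma L_1(q^3)|=3(q^3-1)$.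

*$E$ nonabelian.* As $R/Z$ is solvable, $E/Z$ is an elementary abelian $r$-group for a prime $r$. By minimality $Z(E)=Z$. Since $E/Z$ is abelian, commutators lie in $Z$, and $(x,y)\mapsto[x,y]$ is an alternating bilinear form on $E/Z$ with values in the $r$-th roots of unity in $\mathbb F_q^*$; it is nondegenerate because $Z(E)=Z$. So $|E/Z|=r^{2k}$ and $r\mid q-1$.

For $x,y\in E$ we have $y^{-1}xy=[x,y]x$, so conjugation by $E$ acts on the line $\mathbb F_qx$ through the character $y\mapsto[x,y]$ of $E/Z$. For representatives $x$ of the distinct cosets of $Z$ these characters are pairwise distinct. Hence the representatives are linearly independent, $\dim\mathbb F_q[E]=r^{2k}$, and the center of $\mathbb F_q[E]$, which is the eigenspace of the trivial character, is $\mathbb F_q$. Since $V_E$ is faithful and completely reducible for it, $\mathbb F_q[E]$ is semisimple; so it is central simple over $\mathbb F_q$, and by Wedderburn $\mathbb F_q[E]\cong M_{r^k}(\mathbb F_q)$. Its modules have dimension divisible by $r^k$, so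 $r^k\mid3$, that is, $r=3$, $k=1$, $3\mid q-1$, $\mathbb F_q[E]=\mathrm{End}(V)$ and $C_{GL_3(q)}(E)=Z$.

Now the map $c\mapsto(x\mapsto[c,x])$ embeds $C_R(E/Z)/Z$ in $\mathrm{Hom}(E/Z,Z)$, a group of order $9$. And $R/C_R(E/Z)$ preserves the commutator form, since $R$ centralizes $Z$, so it embeds in $Sp_2(3)$, of order $24$. Thus $|R|\le216(q-1)$, with $q\ge4$.

All three bounds are at most $q^3t_q^3$: the first because $6\le q^3$ and $q-1\le t_q$; the second because $3\le t_q^3$; the third because $216\le q^3(q-1)^2$ for $q\ge4$.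

**Step 4: $n\ge4$.** We use the theorem of Pálfy and Wolf (Manz–Wolf Thm 3.5): a solvable completely reducible subgroup of $GL(V)$ has order at most $24^{-1/3}|V|^\alpha$ with $\alpha=2.2439\ldots<9/4$. So $|R|<q^{9n/4}$, and it suffices that $q^{9/4-(n-1)/2}\le t_q$. For $n\ge5$ the exponent is at most $1/4$, and $q^{1/4}\le t_q$: for $q=2$, $2^{1/4}<\sqrt3$, and for $q\ge3$, $q^{1/4}<q-1\le t_q$. For $n=4$ we need $q^3\le t_q^4$: this reads $8\le9$ for $q=2$, $27\le256$ for $q=3$, $64\le81$ for $q=4$, $125\le19.2^2=368.64$ for $q=5$, and for $q\ge7$ it holds because $(q/(q-1))^3\le(7/6)^3<2\le q-1$. $\square$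

**The groups $L_n(q)$.** Put $N=n(n-1)/2$. As $|\mathrm{Aut}(S):PGL_n(q)|=2f$, and the preimage in $GL_n(q)$ of $A\cap PGL_n(q)$ is solvable of order $(q-1)|A\cap PGL_n(q)|$, Lemma 5 gives
$$|A|\le\frac{2f\,q^N\,t_q^{\,n}}{q-1}. \tag{5}$$
The Steinberg degree is $q^N$.

*$n\ge4$, $(n,q)\ne(4,3)$.* We check (M) with the Steinberg character. By (5), $q^{2N}/|A|\ge q^N(q-1)/(2ft_q^n)$. For $q=4$ or $q\ge7$ this is
$$\frac{q^N}{2f(q-1)^{n-1}}>\frac{q^{(n-1)(n-2)/2}}{2f}\ge q^{(n-1)(n-2)/2-1}\ge q^2\ge16 .$$
For $q=5$, $n=4$ it is $62500/(2\cdot368.64)>84$, and passing from $n$ to $n+1$ multiplies it by $5^n/t_5>1$. For $q=3$, $n\ge5$, it is $3^N/4^n$, which is $59049/1024>57$ for $n=5$ and increases by factors $3^n/4$. For $q=2$, $n\ge5$, it is $2^N/(2\cdot3^{n/2})$, which is greater than $32$ for $n=5$ and increases by factors $2^n/\sqrt3$. All are at least $2.9$.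

*$L_4(3)$.* By (5), $|A|\le2\cdot729\cdot256/2=186624$. In $SL_4(3)$ the Coxeter torus is cyclic of order $40$, and its relative Weyl group has order $4$, generated by $x\mapsto x^3$. Take $\theta$ of order $20$: it is trivial on the center, which is the subgroup of order $2$. A nontrivial stabilizer would contain the involution $x\mapsto x^9$, but $\theta^8\ne1$. So $\theta$ is in general position, and we get a character of degree $8\cdot26\cdot80/40=416$. Then $729\cdot416=303264>|A|$, and (T) applies.

*$n=3$, $q\ge4$.* We use (T) with the degrees $q^3$ and $q^3-1$. In $SL_3(q)$ take the torus of elements with eigenvalues $x,x^q,x^{-1-q}$, $x\in\mathbb F_{q^2}^*$. It is cyclic of order $q^2-1$, with relative Weyl group $\langle x\mapsto x^q\rangle$ of order $2$. Let $d=(3,q-1)$ and let $\theta$ have order $(q^2-1)/d$. The center is the subgroup of order $d$ of the torus, so $\theta$ is trivial on it. If $\theta^q=\theta$, then $(q^2-1)/d$ divides $q-1$, that is, $q+1\mid d$, which is impossible as $d\le3<q+1$. So we get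 the degree $(q^2-1)(q^3-1)/(q^2-1)=q^3-1$. If $q\ne5$, (5) gives $|A|\le2fq^3(q-1)^2\le q^3\cdot q(q-1)^2<q^3(q^3-1)$, since $q(q-1)^2=q^3-2q^2+q$. If $q=5$, $|A|\le2\cdot125\cdot19.2^{3/2}/4<5300<125\cdot124$.

*$L_3(3)$.* There are characters of degrees $27$ and $39$ (ATLAS), $m(S)=13$, and by (3) $|A|\le2\cdot5616/13=864<1053=27\cdot39$. So (T) applies.

## 11. The remaining classical groups

For the other groups of Lie type the Steinberg character and (3) usually suffice. Write
$$|S|=d^{-1}q^N\prod_i(q^{d_i}-\varepsilon_i),\qquad\sum d_i=N+r,\qquad\mathrm{St}(1)=q^N,\qquad|\mathrm{Out}(S)|=du .$$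
Then (3) reads $|A|\le u\,q^{2N+r}\Pi/m(S)$ with $\Pi=\prod_i(1-\varepsilon_iq^{-d_i})$, so
$$\frac{\mathrm{St}(1)^2}{|A|}\ge\frac{m(S)}{u\,q^r\,\Pi}. \tag{6}$$
We have $\Pi<1$. For untwisted types every factor is less than $1$. For unitary groups $\Pi=\prod_{i=2}^n(1-(-1)^iq^{-i})$, and each pair $(1-q^{-2j})(1+q^{-2j-1})$ is less than $1$; an unpaired last factor is also less than $1$. For $\Omega^-_{2n}$ the only factor above $1$ is $1+q^{-n}$, and $(1+q^{-n})(1-q^{-2})<1$. For ${}^2E_6$ the factors with $\varepsilon_i=-1$ have $d_i=5,9$ and the others have $d_i=2,6,8,12$, and $(1-q^{-2})(1+q^{-5})<1$, $(1-q^{-6})(1+q^{-9})<1$. Therefore (M) holds as soon as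
$$\beta(S):=\frac{m(S)}{u\,q^r}\ge2.9. \tag{7}$$

**$PSp_4(q)$, $q$ odd** ($u=f$, $r=2$). If $q\ge5$, then $m=(q^4-1)/(q-1)>q^3$ and $\beta(S)>q/f\ge3$. If $q=3$ (this includes $U_4(2)\cong PSp_4(3)$), then $m=27$, $|A|\le2\cdot25920/27=1920$ and $81^2=6561\ge2.9\cdot1920=5568$. So (M) holds.

**$Sp_4(q)$, $q\ge4$ even** ($d=1$, $u=2f$). We use (T) with the degrees $q^4$ and $q^4-1$. Here $m=(q^4-1)/(q-1)$, so
$$|A|\le2fq^4(q^2-1)(q-1)\le q^4\cdot q(q-1)(q^2-1)<q^4(q^4-1),$$
since $q(q-1)(q^2-1)=q^4-q^3-q^2+q$. For the second degree take the torus $T\cong\mathbb F_{q^2}^*\le GL_2(q)\le Sp_4(q)$, with eigenvalues $x,x^q,x^{-1},x^{-q}$. It is obtained by twisting with the reflection $w$ that interchanges the two coordinates, and $C_W(w)=\{\pm1,\pm w\}$ acts by $x\mapsto x^{\pm1},x^{\pm q}$. A generator $\theta$ of $\mathrm{Irr}(T)$ is in general position, as $q^2-1$ divides none of $2,q-1,q+1$. The degree is $(q^2-1)(q^4-1)/(q^2-1)=q^4-1$.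

**$PSp_{2n}(q)$, $n\ge3$** ($u=f$, $r=n$). For $q\ge3$, $m=(q^{2n}-1)/(q-1)>q^{2n-1}$ and $\beta(S)>q^{n-1}/f\ge2q^{n-2}\ge6$. For $q=2$, $m=2^{n-1}(2^n-1)$ and $\beta(S)=(2^n-1)/2\ge3.5$. So (M) holds.

**$\Omega_{2n+1}(q)$, $n\ge3$, $q$ odd** ($u=f$, $r=n$). For $q\ge5$ again $m>q^{2n-1}$ and $\beta(S)>q^{n-1}/f\ge2q^{n-2}>6$. For $q=3$, $m=3^n(3^n-1)/2$ and $\beta(S)=(3^n-1)/2\ge13$. So (M) holds.

**$P\Omega^+_{2n}(q)$, $n\ge5$** ($u=2f$, $r=n$). For $q\ge4$, $m=(q^n-1)(q^{n-1}+1)/(q-1)>q^{2n-2}$ and $\beta(S)>q^{n-2}/(2f)\ge q^{n-3}\ge16$. For $q=3$, $m=3^{n-1}(3^n-1)/2$ and $\beta(S)=(3^n-1)/12\ge242/12>20$. For $q=2$, $m=2^{n-1}(2^n-1)$ and $\beta(S)=(2^n-1)/4\ge31/4$. So (M) holds.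

**$P\Omega^+_8(q)$** ($u=6f$, $r=4$). For $q\ge5$, $m>q^6$ and $\beta(S)>q^2/(6f)$. This is $25/6$, $49/6$, $64/18$ for $q=5,7,8$, all greater than $2.9$, and at least $q/3\ge3$ for $q\ge9$. So (M) holds.

For $q=2,3,4$ we use (T) with $q^{12}$ and a second degree from $\mathrm{Spin}_8^+(q)$. Take the torus $T$ for $w$ a $3$-cycle in $W(D_4)=2^3{:}S_4$. Its order is $\det(q-w)=(q^3-1)(q-1)$. In the group $2\wr S_4$ of all signed permutations, an element commuting with $w$ has permutation part in $C_{S_4}(w)=\langle w\rangle$ and a sign vector constant on the $3$-block. So the centralizer is $\langle w\rangle$ times the independent sign changes on the $3$-block and on the fixed coordinate. Only even sign changes lie in $W(D_4)$, hence $C_W(w)=\langle w\rangle\times\langle-1\rangle$ has order $6$.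

Let $\ell=7,13,7$ for $q=2,3,4$. Then $|T|=7$, $52=4\cdot13$, $189=27\cdot7$, so the Sylow $\ell$-subgroup of $T$ has order $\ell$. The elements of $T$ correspond to elements of the split torus fixed by $wF$, and $F$ acts on the split torus as the $q$-th power; so $w$ acts on the Sylow $\ell$-subgroup as multiplication by $q^{-1}$, written additively. This has order $3$ modulo $\ell$, because $\ell\mid q^3-1$ and $\ell\nmid q-1$. And $-1$ acts by inversion. So $C_W(w)$ acts on the characters of order $\ell$ through a group of $6$ distinct multipliers modulo $\ell$, and a character $\theta$ of order $\ell$ has trivial stabilizer. It is trivial on the center, which is an $\ell'$-group. The degree is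
$$d_2=\frac{(q^2-1)(q^4-1)^2(q^6-1)}{(q^3-1)(q-1)}=(q+1)(q^4-1)^2(q^3+1),$$
that is, $6075$, $716800$, $21133125$. With $m=120,1080,5525$, (3) gives
$$\frac{|A|}{q^{12}}\le\frac{6f(q^2-1)(q^4-1)^2(q^6-1)}{m},$$
which is $2126.25$, less than $207076$, and $8675100$, respectively. In each case this is less than $d_2$, so $|A|<q^{12}d_2$.

**$P\Omega^-_{2n}(q)$, $n\ge4$** ($u=2f$, $r=n$). Here $m=(q^n+1)(q^{n-1}-1)/(q-1)>q^{2n-2}$, so $\beta(S)>q^{n-2}/(2f)\ge q^{n-3}\ge3$ for $q\ge3$. For $q=2$ and $n=4$, $m=17\cdot7=119$ and $\beta(S)=119/32>3.7$. For $q=2$ and $n\ge5$, $\beta(S)>2^{n-3}\ge4$. So (M) holds.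

**$U_3(q)$, $q\ge3$.** We use (T) with the degrees $q^3$ and $q^3+1$. In $SU_3(q)$ take the torus of elements with eigenvalues $x,x^{-q},x^{q-1}$, $x\in\mathbb F_{q^2}^*$, cyclic of order $q^2-1$, with relative Weyl group $\langle x\mapsto x^{-q}\rangle$ of order $2$. Let $d=(3,q+1)$ and let $\theta$ have order $(q^2-1)/d$. It is trivial on the center, the subgroup of order $d$. If $\theta^{-q}=\theta$, then $\theta^{q+1}=1$, so $(q^2-1)/d$ divides $q+1$, that is, $q-1\mid d$. Since $d\in\{1,3\}$ and $q\ge3$, this forces $q=4$ and $d=3$; but $d=1$ for $q=4$. So $\theta$ is in general position, and the degree is $(q^2-1)(q^3+1)/(q^2-1)=q^3+1$. Here $|\mathrm{Out}(S)|=2fd$. For $q\ne5$, $m=q^3+1$ and $|A|\le2fq^3(q^2-1)\le q^4(q^2-1)<q^6<q^3(q^3+1)$. For $q=5$, $m=50$ and $|A|\le6\cdot126000/50=15120<15750=125\cdot126$.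

**$U_4(q)$, $q\ge3$.** Let $d=(4,q+1)$; then $|\mathrm{Out}(S)|=2fd$ and $m=(q+1)(q^3+1)$, so
$$|A|\le\frac{2fq^6(q^2-1)(q^4-1)}{q+1}=2fq^6(q-1)(q^4-1)\le q^7(q-1)(q^4-1)<q^{12}.$$
In $GU_4(q)$ there is a torus isomorphic to $\mathbb F_{q^4}^*$ with eigenvalues $x,x^{-q},x^{q^2},x^{-q^3}$ and determinant $x^{-(q-1)(q^2+1)}$. So in $SU_4(q)$ we get a cyclic torus of order $s=(q-1)(q^2+1)$ with relative Weyl group $\langle x\mapsto x^{-q}\rangle$ of order $4$. Take $\theta$ of order $s/d$; it is trivial on the center, the subgroup of order $d$. If it were not in general position, its stabilizer would contain the involution $x\mapsto x^{q^2}$, so $\theta^{q^2-1}=1$ and $(q-1)(q^2+1)$ would divide $d(q^2-1)$, that is, $q^2+1\mid d(q+1)$. As $\gcd(q^2+1,q+1)$ divides $2$, then $q^2+1\mid2d\le8$, which is impossible for $q\ge3$. The degree is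
$$\frac{(q^2-1)(q^3+1)(q^4-1)}{(q-1)(q^2+1)}=(q+1)(q^3+1)(q^2-1)>q^6,$$
since $(q+1)(q^2-1)=q^3+q^2-q-1>q^3$. So (T) holds with this degree and $q^6$.

**$U_n(q)$, $n\ge5$** ($u=2f$, $r=n-1$). Except for $q=2$ with $n$ even,
$$m=\frac{(q^n-(-1)^n)(q^{n-1}-(-1)^{n-1})}{q^2-1}>q^{2n-3}.$$
Indeed, for $n$ even the numerator is $q^{2n-1}+q^n-q^{n-1}-1>q^{2n-1}$, and for $n$ odd it is $q^{2n-1}-q^n+q^{n-1}-1>q^{2n-1}-q^{2n-3}$. So $\beta(S)>q^{n-2}/(2f)\ge q^{n-3}\ge4$. For $q=2$ and $n\ge6$ even, $m=2^{n-1}(2^n-1)/3$ and $\beta(S)=(2^n-1)/6\ge63/6$. So (M) holds.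

## 12. Exceptional groups of Lie type

All of these are ample by (M) with the Steinberg character.

**$G_2(q)$, $q\ge3$** ($r=2$, $u\le2f$, and $u=f$ if $p\ne3$). For $q\ge5$, $m>q^5$ and $\beta(S)>q^3/(2f)\ge q^2$. For $q=3$, $m=351$ and $\beta(S)\ge351/18>19$. For $q=4$, $m=416$, $u=2$ and $\beta(S)=416/32=13$. The group $G_2(2)'\cong U_3(3)$ was covered in Section 11.

**$F_4$, $E_6$, ${}^2E_6$, $E_7$, $E_8$.** Here we use $2f\le q$ in (7).

| type | $u$ | $r$ | $m$ | bound |
|---|---|---|---|---|
| $F_4(q)$ | $\le2f$ | 4 | $>q^{15}$ | $\beta(S)>q^{10}$ |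
| $E_6(q)$ | $2f$ | 6 | $>q^{16}$ | $\beta(S)>q^{9}$ |
| ${}^2E_6(q)$ | $2f$ | 6 | $>q^{20}$ | $\beta(S)>q^{13}$ |
| $E_7(q)$ | $f$ | 7 | $>q^{27}$ | $\beta(S)>q^{19}$ |
| $E_8(q)$ | $f$ | 8 | $>q^{57}$ | $\beta(S)>q^{48}$ |

For ${}^2E_6$, $m=(q^{12}-1)(q^6-q^3+1)(q^4+1)/(q-1)$, and this exceeds $q^{11}\cdot q^5\cdot q^4$ because $q^6-q^3+1>q^5$ for $q\ge2$ (it is $57>32$ for $q=2$, and $q^6-q^5\ge q^5>q^3$ in general). All bounds exceed $2.9$.

For the last four families we apply (3) directly.

**${}^3D_4(q)$.** Here $|S|=q^{12}(q^2-1)(q^6-1)(q^8+q^4+1)$, $|\mathrm{Out}|=3f$ and $m=(q^8+q^4+1)(q+1)$, so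
$$\frac{q^{24}}{|A|}\ge\frac{q^{12}}{3f(q^6-1)(q-1)}>\frac{q^5}{3f}\ge\frac{2q^4}3\ge\frac{32}3 .$$

**${}^2B_2(q)$, $q=2^e\ge8$.** Here $|S|=q^2(q^2+1)(q-1)$, $|\mathrm{Out}|=e$, $m=q^2+1$, so $|A|\le eq^2(q-1)$ and $q^4/|A|\ge q^2/(e(q-1))$. This is $64/21>3$ for $q=8$, and for $q\ge32$ it is greater than $q/e\ge6.4$.

**${}^2G_2(q)$, $q=3^e\ge27$.** Here $|S|=q^3(q^3+1)(q-1)$, $|\mathrm{Out}|=e$, $m=q^3+1$, so $q^6/|A|\ge q^3/(e(q-1))>q^2/e>2.9$. The group ${}^2G_2(3)'\cong L_2(8)$ was covered in Section 9.

**${}^2F_4(q)$, $q=2^e\ge8$.** Here $|S|=q^{12}(q^6+1)(q^4-1)(q^3+1)(q-1)$, $|\mathrm{Out}|=e$ and $m=(q^6+1)(q^3+1)(q+1)$, so $|A|\le eq^{12}(q^4-1)(q-1)/(q+1)$ and $q^{24}/|A|>q^8/e>2.9$. The group ${}^2F_4(2)'$ was covered in Section 8.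

With $A_6\cong L_2(9)\cong Sp_4(2)'$, $A_5\cong L_2(4)\cong L_2(5)$ and the isomorphisms noted on the way, every nonabelian simple group has been treated. This proves Proposition 4, and with it Theorem B, Theorem A and Corollaries C and D. $\blacksquare$
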